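# Zeros and atoms: inner factors of the Dirichlet space

## 1. One zero and one atom

Let $\mathbb D$ be the open unit disc, $\mathbb T$ the unit circle, and $A$ the area measure on $\mathbb D$ normalized so that $A(\mathbb D)=1$. For $f$ analytic on $\mathbb D$ put
$$D(f)=\int_{\mathbb D}|f'|^2\,dA .$$
This is the normalized area of $f(\mathbb D)$, counted with multiplicity.

Fix $0<r<1$ and $c>0$ and compare two functions, one that vanishes at a point near $1$ and one that has a singularity at $1$: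
$$b(z)=\frac{z-r}{1-rz},\qquad S(z)=\exp\Big(-c\,\frac{1+z}{1-z}\Big).$$
Both have modulus $1$ almost everywhere on $\mathbb T$. The first maps $\mathbb D$ bijectively onto $\mathbb D$, so $D(b)=1$. For the second, $\omega=\frac{1+z}{1-z}$ maps $\mathbb D$ bijectively onto the half-plane $\operatorname{Re}\omega>0$, and $S=e^{-c\omega}$. If $0<|v|<1$, then $e^{-c\omega}=v$ has infinitely many solutions in the half-plane, since adding $2\pi i/c$ to one solution gives another. So $S$ covers the punctured disc infinitely often, and $D(S)=\infty$.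

The infinite energy of $S$ can be removed by one outer multiplier. Since $1-z=\frac{2}{1+\omega}$, the function $(1-z)S$ becomes $F(\omega)=\frac{2e^{-c\omega}}{1+\omega}$ in the variable $\omega=\xi+i\eta$. The Dirichlet integral is invariant under conformal changes of variable, so $D((1-z)S)=\frac1\pi\iint_{\xi>0}|F'|^2\,d\xi\,d\eta$. With $v=1+\omega$ and $a=\operatorname{Re}v=1+\xi$,
$$|F'|^2=4e^{-2c\xi}\Big|\frac cv+\frac1{v^2}\Big|^2=4e^{-2c\xi}\Big(\frac{c^2}{|v|^2}+\frac{2ca}{|v|^4}+\frac1{|v|^4}\Big).$$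
Because $\int_{\mathbb R}\frac{d\eta}{a^2+\eta^2}=\frac\pi a$ and $\int_{\mathbb R}\frac{d\eta}{(a^2+\eta^2)^2}=\frac{\pi}{2a^3}$,
$$D((1-z)S)=4\int_0^\infty e^{-2c\xi}\Big(\frac{c^2}{a}+\frac{c}{a^2}+\frac1{2a^3}\Big)d\xi=4\Big[-e^{-2c\xi}\Big(\frac{c}{2a}+\frac1{4a^2}\Big)\Big]_{\xi=0}^{\infty}=1+2c .$$
So $S$ is not in the space of functions of finite Dirichlet integral, but $S$ times a suitable outer function is. The same can be said, trivially, of $b$.

Now pass to infinitely many zeros $r_k\lambda_k$, with $\lambda_k\in\mathbb T$, and replace each of them by an atom at $\lambda_k$. The natural mass is $1-r_k$. Indeed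
$$1-|b(z)|^2=\frac{(1-r^2)(1-|z|^2)}{|1-rz|^2},\qquad |S(z)|^2=\exp\Big(-\frac{2c(1-|z|^2)}{|1-z|^2}\Big),$$
and for $c=1-r$ small, at points $z$ whose distance to $1$ is large compared with $1-r$, the first quantity and the exponent in the second are nearly the same. Are the product of the $b$'s and the product of the $S$'s then interchangeable, as far as membership in the Dirichlet space is concerned? One direction turns out to be easy. The other is the subject of these notes.

## 2. Inner factors, zero sequences, and the converse of a corollary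

Let $m$ be normalized Lebesgue measure on $\mathbb T$, and let $P_z(w)=\frac{1-|z|^2}{|w-z|^2}$ be the Poisson kernel. The following facts about $H^2$ are used throughout.

A function $h=\sum a_nz^n$ in $H^2$ has radial limits a.e. on $\mathbb T$, also denoted $h$. We have $\|h\|^2=\sum|a_n|^2=\int|h|^2dm$ and $h(z)=\int P_zh\,dm$. A bounded analytic function $I$ is *inner* if $|I|=1$ a.e. on $\mathbb T$. If $u$ is real and integrable on $\mathbb T$, then
$$\exp\int_{\mathbb T}\frac{w+z}{w-z}\,u(w)\,dm(w)$$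
is an *outer* function; its modulus is $e^u$ a.e. on $\mathbb T$, and its modulus at $z\in\mathbb D$ is $\exp\int P_zu\,dm$. Every non-zero $f\in H^2$ factors as $f=f_if_o$ with $f_i$ inner and $f_o\in H^2$ outer, uniquely up to unimodular constants. Products of outer functions are outer. Functions with positive real part are outer, and so are invertible elements of $H^\infty$. A sequence $\{z_k\}$ in $\mathbb D$ (finite or infinite, repetitions allowed) is a *Blaschke sequence* if $\sum(1-|z_k|)<\infty$; it then has a Blaschke product $B$, an inner function whose zero sequence is $\{z_k\}$. For a finite positive singular measure $\mu$ on $\mathbb T$,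
$$S_\mu(z)=\exp\Big(-\int_{\mathbb T}\frac{w+z}{w-z}\,d\mu(w)\Big)$$
is inner without zeros. The function $S$ of Section 1 is $S_{c\delta_1}$.

The *Dirichlet space* $\mathcal D$ consists of the analytic $f$ on $\mathbb D$ with $D(f)<\infty$. Integrating in polar coordinates, for $f=\sum a_nz^n$,
$$D(f)=\sum_{n\ge1} n|a_n|^2, \tag{1}$$
so $\mathcal D\subseteq H^2$.

**Definition.** An inner function $I$ is a *factor* of $\mathcal D$ if it is the inner factor of some function in $\mathcal D$; equivalently, $IH^2\cap\mathcal D\ne(0)$. A sequence in $\mathbb D$ is a *zero sequence* for $\mathcal D$ if it is the zero sequence, counting multiplicity, of some non-zero function in $\mathcal D$; equivalently, it is a Blaschke sequence whose Blaschke product is a factor of $\mathcal D$.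

The equivalences are proved in Section 3, after Lemma 1. As an example, Section 1 shows that $S_{c\delta_1}\notin\mathcal D$ but that $S_{c\delta_1}$ is a factor of $\mathcal D$: the function $1-z$ is outer and $(1-z)S_{c\delta_1}\in\mathcal D$.

The following is known.

**Corollary.** For $k\in\mathbb N$ let $r_k\in(0,1)$ and $\lambda_k\in\mathbb T$ be such that $\{r_k\lambda_k\}$ is a Blaschke sequence that is not a zero sequence for $\mathcal D$. Let $\mu=\sum_k(1-r_k)\delta_{\lambda_k}$. Then $S_\mu$ is not a factor of the Dirichlet space.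

Is the converse true? That is, if $\{r_k\lambda_k\}$ is a zero sequence for $\mathcal D$, must $S_\mu$ be a factor? The question is taken from Michael Hartz and Stefan Richter, "Inner factors of Dirichlet space functions", arXiv:2512.17723 (2025). The answer is yes, in the following quantitative form.

**Theorem 1.** Let $\{z_k\}=\{r_k\lambda_k\}$ be a Blaschke sequence as above, $B$ its Blaschke product, and $\mu=\sum_k(1-r_k)\delta_{\lambda_k}$. There is an outer function $\psi$ with $|\psi|\le1$ and $|\psi(0)|\ge\prod_k\frac{1+r_k}2>0$, depending only on $\{z_k\}$, such that for every $g\in H^2$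
$$D(S_\mu\psi g)\le5\,D(Bg).$$
Consequently, if $\{z_k\}$ is a zero sequence for $\mathcal D$, then $S_\mu$ is an inner factor of $\mathcal D$.

Together with the Corollary, which is proved in Section 4, this says that $\{r_k\lambda_k\}$ is a zero sequence for $\mathcal D$ if and only if $S_\mu$ is a factor of $\mathcal D$.

## 3. The Dirichlet integral as a supremum of averaged variances

We need a form of $D(h)$ in which an inner factor appears transparently. For $h\in H^2$ and $z\in\mathbb D$ put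
$$E(h,z)=\int_{\mathbb T}P_z|h-h(z)|^2\,dm=\int_{\mathbb T}P_z|h|^2\,dm-|h(z)|^2\ \ge0 .$$
The two expressions agree because $\int P_zh\,dm=h(z)$. So $E(h,z)$ is the variance of $h$ for the probability measure $P_z\,dm$. For example, if $h(w)=1-w$ then $|h(w)-h(z)|^2=|w-z|^2$, and since $P_z(w)|w-z|^2=1-|z|^2$,
$$E(1-w,\,z)=1-|z|^2. \tag{2}$$
At $z=0$ we have $E(h,0)=\sum_{n\ge1}|a_n|^2$. If $I$ is inner, then $E(I,z)=1-|I(z)|^2$.

**Lemma 1.** Let $h,g\in H^2$.

(a) $D(h)=\sup_{0<r<1}\frac1{1-r^2}\int_{\mathbb T}E(h,r\zeta)\,dm(\zeta)$, where both sides may be infinite.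

(b) If $I$ is inner, then $E(Ih,z)=E(h,z)+|h(z)|^2(1-|I(z)|^2)$. In particular $E(h,z)\le E(Ih,z)$, and $D(h)\le D(Ih)$.

(c) If $\psi\in H^\infty$ and $|\psi|\le1$, then $E(\psi g,z)^{1/2}\le E(g,z)^{1/2}+|g(z)|\,E(\psi,z)^{1/2}$, and $E(\psi,z)\le1$.

*Proof.* (a) Let $h=\sum a_nz^n$. Since $\int P_{r\zeta}(w)\,dm(\zeta)=1$ for each $w\in\mathbb T$, Fubini gives $\int E(h,r\zeta)\,dm(\zeta)=\sum|a_n|^2-\sum|a_n|^2r^{2n}$. Hence
$$\frac1{1-r^2}\int E(h,r\zeta)\,dm(\zeta)=\sum_{n\ge1}|a_n|^2\big(1+r^2+\dots+r^{2(n-1)}\big),$$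
which increases to $\sum n|a_n|^2$ as $r\uparrow1$ by monotone convergence. This is $D(h)$ by (1).

(b) On $\mathbb T$ we have $|Ih|=|h|$ a.e., so $E(Ih,z)=\int P_z|h|^2dm-|I(z)|^2|h(z)|^2$, which is the formula. The inequality follows from $|I(z)|\le1$, and the one for $D$ from (a).

(c) On $\mathbb T$, $\psi g-\psi(z)g(z)=\psi\,(g-g(z))+g(z)\,(\psi-\psi(z))$. Take norms in $L^2(P_z\,dm)$ and use $|\psi|\le1$ in the first term. Finally $E(\psi,z)\le\int P_z|\psi|^2dm\le1$. $\square$

*The equivalences in the definition.* Suppose $0\ne Ih\in\mathcal D$ with $h\in H^2$, and write $h=h_ih_o$. By Lemma 1(b), $D(Ih_o)\le D(h_iIh_o)=D(Ih)<\infty$. So $Ih_o\in\mathcal D$, and its inner factor is exactly $I$. The reverse implication is trivial. If a non-zero $f\in\mathcal D$ has zero sequence $\{z_k\}$, then $\{z_k\}$ is a Blaschke sequence and $f=Bg$ with $g\in H^2$. Conversely, if $B$ is a factor, then $\mathcal D$ contains a function $Bg_o$ with $g_o$ outer, and its zeros are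 exactly the $z_k$.

Lemma 1(a) and (b) reduce everything to pointwise comparisons: if for all $z$ the quantity $E(S_\mu\psi g,z)$ is at most $5E(Bg,z)$, then Theorem 1 follows by averaging. By (b), the inner functions enter only through $1-|B(z)|^2$ and $1-|S_\mu(z)|^2$.

## 4. Comparing $1-|B|^2$ with $1-|S_\mu|^2$

For $a,z\in\mathbb D$ put
$$s_a(z)=1-\Big|\frac{a-z}{1-\bar az}\Big|^2=\frac{(1-|a|^2)(1-|z|^2)}{|1-\bar az|^2}\in[0,1].$$
For the zeros $z_k$ of $B$ and for the measure $\mu=\sum(1-r_k)\delta_{\lambda_k}$ write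
$$s=\sum_ks_{z_k}(z),\qquad t=\sum_k\frac{2(1-r_k)(1-|z|^2)}{|1-\bar\lambda_kz|^2}.$$
Both sums are finite for each $z\in\mathbb D$, because $\sum(1-r_k)<\infty$ and the denominators are at least $(1-|z|)^2$. Then
$$|B(z)|^2=\prod_k(1-s_{z_k}(z)),\qquad |S_\mu(z)|^2=e^{-t};$$
the second holds since $\operatorname{Re}\frac{\lambda+z}{\lambda-z}=\frac{1-|z|^2}{|1-\bar\lambda z|^2}$ for $\lambda\in\mathbb T$. Two elementary facts turn these into sums. First, $1-e^{-\tau}$ is concave in $\tau$ and vanishes at $0$, so for $\tau\ge0$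
$$(1-e^{-1})\min(1,\tau)\le1-e^{-\tau}\le\min(1,\tau). \tag{3}$$
Second, $\prod(1-s_{z_k})\le e^{-s}$, while $\prod(1-s_{z_k})\ge1-s$ by induction and a limit. With (3) this gives
$$(1-e^{-1})\min(1,s)\le1-|B(z)|^2\le\min(1,s). \tag{4}$$

**The easy direction.** The purpose of this step is to prove the Corollary. Since $|1-\bar\lambda_kz|\le|1-r_k\bar\lambda_kz|+(1-r_k)\le2|1-r_k\bar\lambda_kz|$ and $1-r_k^2\le2(1-r_k)$, we get $s\le4t$. Hence, by (4) and (3),
$$1-|B(z)|^2\le\min(1,s)\le4\min(1,t)\le\frac{4e}{e-1}\,(1-|S_\mu(z)|^2)\le8\,(1-|S_\mu(z)|^2).$$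
By Lemma 1(b), $E(Bg,z)\le8E(S_\mu g,z)$, and by Lemma 1(a), $D(Bg)\le8D(S_\mu g)$ for all $g\in H^2$. So if $S_\mu$ is a factor, then $B$ is a factor, that is, $\{r_k\lambda_k\}$ is a zero sequence. This is the Corollary.

**Where the reverse comparison stops.** The obvious plan for the converse is to prove $1-|S_\mu|^2\le C(1-|B|^2)$. This already fails for one zero $r$ and one atom at $1$. Let $z=x\uparrow1$ along the radius. Then $1-|b(x)|^2=\frac{(1-r^2)(1-x^2)}{(1-rx)^2}\to0$, while $1-|S(x)|^2\to1$. The failure is not an artifact of the pointwise method: $D(S_{c\delta_\lambda})=\infty$ for $c>0$ and $D(b)=1$, so $D(S_\mu g)\le C\,D(Bg)$ is false for $g=1$. Lemma 1 shows this a second time, since by Fatou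
$$D(S_{c\delta_\lambda})\ge\int_{\mathbb T}\liminf_{\rho\uparrow1}\frac{1-|S_{c\delta_\lambda}(\rho\zeta)|^2}{1-\rho^2}\,dm(\zeta)=\int_{\mathbb T}\frac{2c}{|\zeta-\lambda|^2}\,dm(\zeta)=\infty .$$
So the multiplier $\psi$ in Theorem 1 cannot be omitted.

**One atom repaired.** What did $1-z$ do in Section 1? It supplied a factor $|1-z|^2$ that cancels the singular denominator in $t$. To preserve the size of $1-|b|^2$ near $1$, we should replace $|1-z|^2$ in the denominator by $|1-rz|^2$ instead of removing it. This dictates the multiplier.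

**Lemma 2.** For $\lambda\in\mathbb T$ and $0\le r<1$ let
$$\psi_{\lambda,r}(z)=\frac{1+r}2\cdot\frac{1-\bar\lambda z}{1-r\bar\lambda z}.$$
This function is outer, $|\psi_{\lambda,r}|\le1$, $\log\frac1{\psi_{\lambda,r}(0)}\le1-r$, and $E(\psi_{\lambda,r},z)=\frac14s_{r\lambda}(z)$. Moreover
$$\frac{2(1-r)(1-|z|^2)}{|1-\bar\lambda z|^2}\,|\psi_{\lambda,r}(z)|^2=\frac{1+r}2\,s_{r\lambda}(z)\le s_{r\lambda}(z). \tag{5}$$

*Proof.* The function $1-\bar\lambda z$ has positive real part on $\mathbb D$, so it is outer, and $1-r\bar\lambda z$ is invertible in $H^\infty$. Hence $\psi_{\lambda,r}$ is outer.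

For the bound, let $x=\bar\lambda z$, $|x|\le1$. Then $2(1-rx)=(1+r)(1-x)+(1-r)(1+x)$. The cross term in the squared modulus of the right side is $2(1+r)(1-r)\operatorname{Re}\big((1-x)(1+\bar x)\big)=2(1-r^2)(1-|x|^2)\ge0$. Hence $4|1-rx|^2\ge(1+r)^2|1-x|^2$, that is, $|\psi_{\lambda,r}|\le1$.

For the value at $0$, $\log\frac2{1+r}\le\frac2{1+r}-1=\frac{1-r}{1+r}\le1-r$.

For $E$, put $x=\bar\lambda w$ with $w\in\mathbb T$, and $y=\bar\lambda z$. Since $(1-x)(1-ry)-(1-y)(1-rx)=(1-r)(y-x)$,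
$$\frac{1-x}{1-rx}-\frac{1-y}{1-ry}=\frac{(1-r)(y-x)}{(1-rx)(1-ry)} .$$
Now use $P_z(w)|w-z|^2=1-|z|^2$ and $\int\frac{dm(w)}{|1-r\bar\lambda w|^2}=\sum_nr^{2n}=\frac1{1-r^2}$:
$$E(\psi_{\lambda,r},z)=\frac{(1+r)^2}4\cdot\frac{(1-r)^2(1-|z|^2)}{|1-r\bar\lambda z|^2}\cdot\frac1{1-r^2}=\frac{(1-r^2)(1-|z|^2)}{4|1-r\bar\lambda z|^2}=\frac14s_{r\lambda}(z).$$
Finally, the left side of (5) is $\frac{2(1-r)(1+r)^2(1-|z|^2)}{4|1-r\bar\lambda z|^2}=\frac{1+r}{2}\,s_{r\lambda}(z)$. $\square$

So for one atom the multiplier $\psi_{\lambda,r}$ does everything: it turns the singular term into $s_{r\lambda}$, and its own variance is again of size $s_{r\lambda}$.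

## 5. Products of multipliers lose additivity

Let $\psi_k=\psi_{\lambda_k,r_k}$. For many atoms we want one outer $\psi$, not identically $0$, with two properties:

1. $|\psi|\le|\psi_k|$ on $\mathbb D$ for every $k$, so that (5) can be used in the $k$-th term of $t$;
2. $E(\psi,z)\le C\sum_kE(\psi_k,z)$, which by Lemma 2 equals $\frac C4\,s$.

The first candidate is $\psi=\prod_k\psi_k$. It converges to an outer function with $|\psi(0)|=\prod\psi_k(0)>0$, since $\sum\int\log\frac1{|\psi_k|}\,dm=\sum\log\frac1{\psi_k(0)}<\infty$, and property 1 is clear. For property 2, Lemma 1(c) gives for finite products only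
$$E(\psi_1\cdots\psi_N,z)^{1/2}\le\sum_{k\le N}E(\psi_k,z)^{1/2},$$
and the square of the right side can be $N$ times as large as $\sum_kE(\psi_k,z)$. Nor can there be a general lemma that does better. For $N\ge3$ let $h(z)=1-\frac1N+\frac1Nz$. This is outer (invertible in $H^\infty$, as $\frac1N<1-\frac1N$) and $|h|\le1$. Take $\psi_1=\dots=\psi_N=h$. Then $\sum_kE(\psi_k,0)=N\cdot N^{-2}=\frac1N$. The coefficient of $z$ in $h^N$ is $(1-\frac1N)^{N-1}\ge e^{-1}$, so $E(h^N,0)\ge e^{-2}$. Even the total cost $\sum_k\log\frac1{h(0)}=N\log\frac N{N-1}\le\frac N{N-1}\le\frac32$ stays bounded. So for general outer functions bounded by $1$, property 2 fails for products with every constant $C$. (This does not say that the product of the particular functions $\psi_{\lambda_k,r_k}$ fails; it says that the general estimate we wanted is false.)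

In this example the deviations of the $N$ factors add up coherently. But property 1 does not ask for a product. The largest boundary modulus compatible with it is the infimum $\inf_k|\psi_k|$, and at each point of $\mathbb T$ the infimum follows a single $\psi_k$. In the example it is $h$ itself, with $E(h,0)=N^{-2}$. The next section shows that the infimum is subadditive for $E$, with constant $1$.

## 6. The infimum lemma

**Lemma 3.** Let $\psi_k$ be countably many outer functions with $|\psi_k|\le1$ and $\sum_k\log\frac1{|\psi_k(0)|}<\infty$. Then there is an outer $\psi$ with $|\psi|=\inf_k|\psi_k|$ a.e. on $\mathbb T$. It satisfies $|\psi|\le|\psi_k|$ on $\mathbb D$ for all $k$, $|\psi(0)|\ge\prod_k|\psi_k(0)|$, and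
$$E(\psi,z)\le\sum_kE(\psi_k,z)\qquad(z\in\mathbb D).$$

*Proof.* **Step 1: existence and size of $\psi$.** Let $u_k=\log|\psi_k|\le0$ on $\mathbb T$. As $\psi_k$ is outer, $\int(-u_k)\,dm=\log\frac1{|\psi_k(0)|}$, so $\sum_k|u_k|$ is integrable. Put $u=\inf_ku_k$. Since all $u_k\le0$, we have $0\ge u\ge\sum_ku_k$, so $u$ is integrable and defines an outer function $\psi$ with $|\psi|=e^u$ on $\mathbb T$. From $u\ge\sum u_k$ we get $|\psi(0)|=e^{\int u\,dm}\ge\prod|\psi_k(0)|$. From $u\le u_k$ we get $|\psi(z)|=e^{\int P_zu\,dm}\le|\psi_k(z)|$ for $z\in\mathbb D$. In particular $|\psi|\le1$.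

**Step 2: a formula for $E$ that sees only $\log|\psi|$.** This step writes $E$ as an integral of a nonnegative function of the boundary values, so that a pointwise comparison becomes possible. Fix $z$ and put
$$y_k=\int P_zu_k\,dm=\log|\psi_k(z)|\le0,\qquad y=\int P_zu\,dm=\log|\psi(z)| .$$
For real $x,\tau$ let
$$Q(x,\tau)=e^{2x}-e^{2\tau}-2e^{2\tau}(x-\tau).$$
This is the height of the graph of $e^{2x}$ above its tangent line at $\tau$, so $Q\ge0$ by convexity and $Q(\tau,\tau)=0$. Now $\int P_ze^{2u}dm=\int P_z|\psi|^2dm=E(\psi,z)+e^{2y}$ and $\int P_zu\,dm=y$. Hence for every real $\tau$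
$$\int P_zQ(u,\tau)\,dm-E(\psi,z)=e^{2y}-e^{2\tau}-2e^{2\tau}(y-\tau)=Q(y,\tau)\ge0. \tag{6}$$
The same computation for $\psi_k$ with $\tau=y_k$ gives an equality:
$$\int P_zQ(u_k,y_k)\,dm=E(\psi_k,z). \tag{7}$$
So for $\psi$ we may use whatever tangent point $\tau$ we like, at the price of an inequality in the favorable direction.

**Step 3: monotonicity of $Q$.** We have
$$\partial_xQ=2(e^{2x}-e^{2\tau}),\qquad\partial_\tau Q=4e^{2\tau}(\tau-x).$$
Hence $Q(\cdot,\tau)$ is increasing on $[\tau,\infty)$, and $Q(x,\cdot)$ is increasing on $[x,\infty)$.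

**Step 4: the choice of the tangent point.** Since $P_z\le\frac{1+|z|}{1-|z|}$, we have $\sum|y_k|\le\frac{1+|z|}{1-|z|}\sum\int|u_k|\,dm<\infty$. If all $y_k=0$, then $\inf_ky_k$ is attained. If some $y_k<0$, then only finitely many of the $y_l$ are $\le y_k$, and the infimum is again attained. Let
$$\tau=\inf_ky_k=y_j .$$
(The choice $\tau=y$, which gives equality in (6), would not do for a pointwise comparison. By Step 1, $y\le\tau$. If $y<\tau$, then at a point $w$ with $u_k(w)=y_k$ for all $k$ one has $u(w)=\inf_ky_k>y$, so $Q(u(w),y)>0$ while all $Q(u_k(w),y_k)$ vanish.)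

**Step 5: pointwise comparison.** We show that for a.e. $w\in\mathbb T$
$$Q(u(w),\tau)\le\sum_kQ(u_k(w),y_k). \tag{8}$$
For a.e. $w$ we have $\sum_k|u_k(w)|<\infty$ and $u_k(w)\le0$, so, as in Step 4, the infimum $u(w)$ is attained: $u(w)=u_i(w)$ for some $i=i(w)$.

If $u(w)\ge\tau$, then $\tau\le u(w)\le u_j(w)$. As $Q(\cdot,\tau)$ is increasing on $[\tau,\infty)$, $Q(u(w),\tau)\le Q(u_j(w),\tau)=Q(u_j(w),y_j)$.

If $u(w)<\tau$, then $u_i(w)=u(w)<\tau\le y_i$. As $Q(u_i(w),\cdot)$ is increasing on $[u_i(w),\infty)$, $Q(u(w),\tau)=Q(u_i(w),\tau)\le Q(u_i(w),y_i)$.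

In both cases one term of the sum in (8) suffices, and the other terms are $\ge0$.

**Step 6: integration.** Integrate (8) against $P_z\,dm$. By (6) the left side is at least $E(\psi,z)$, and by (7) the right side is $\sum_kE(\psi_k,z)$. $\square$

## 7. Proof of Theorem 1

Let $\psi_k=\psi_{\lambda_k,r_k}$. By Lemma 2, $\sum\log\frac1{\psi_k(0)}\le\sum(1-r_k)<\infty$, so Lemma 3 applies. Let $\psi$ be the outer function it provides. Then $|\psi|\le1$ and $|\psi(0)|\ge\prod\psi_k(0)=\prod\frac{1+r_k}2>0$, and $\psi$ depends only on $\{z_k\}$. Fix $g\in H^2$ and $z\in\mathbb D$. With $s$ and $t$ as in Section 4, put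
$$x=E(g,z),\qquad y=|g(z)|^2\min(1,s).$$

**Step 1: the variance of $\psi g$.** This step shows that multiplying by $\psi$ costs no more than $B$ does. By Lemmas 1(c), 3 and 2, $E(\psi,z)\le\min(1,\frac14s)\le\min(1,s)$. So Lemma 1(c) gives
$$E(\psi g,z)\le(\sqrt x+\sqrt y)^2\le2x+2y .$$

**Step 2: the singular inner factor.** This step shows that $\psi$ tames $S_\mu$. By (3), $1-|S_\mu(z)|^2=1-e^{-t}\le\min(1,t)$. Since $|\psi(z)|\le1$ and $|\psi(z)|\le|\psi_k(z)|$, we may use $\psi_k$ in the $k$-th term, and then (5):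
$$|\psi(z)|^2(1-|S_\mu(z)|^2)\le\min\Big(1,\sum_k\frac{2(1-r_k)(1-|z|^2)}{|1-\bar\lambda_kz|^2}|\psi_k(z)|^2\Big)=\min\Big(1,\sum_k\frac{1+r_k}2s_{z_k}(z)\Big)\le\min(1,s).$$

**Step 3: the Blaschke product from below.** By (4), $1-|B(z)|^2\ge(1-e^{-1})\min(1,s)$. So Lemma 1(b) gives
$$E(Bg,z)\ge x+(1-e^{-1})\,y. \tag{9}$$

**Step 4: assembling.** By Lemma 1(b) applied to $\psi g$ and the inner function $S_\mu$, and by Steps 1 to 3,
$$E(S_\mu\psi g,z)=E(\psi g,z)+|\psi(z)g(z)|^2(1-|S_\mu(z)|^2)\le2x+3y\le5\,E(Bg,z). \tag{10}$$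
The last inequality holds because $2\le5$ and $\frac{3e}{e-1}<5$. Put $z=r\zeta$, integrate over $\zeta\in\mathbb T$, divide by $1-r^2$, and take the supremum over $r$. By Lemma 1(a), $D(S_\mu\psi g)\le5D(Bg)$.

**Step 5: the consequence for factors.** If $\{z_k\}$ is a zero sequence, there is $0\ne f\in\mathcal D$ with $f=Bg$, $0\ne g\in H^2$. Write $g=g_ig_o$. By Lemma 1(b) and Step 4,
$$D(S_\mu\psi g_o)\le D(g_iS_\mu\psi g_o)=D(S_\mu\psi g)\le5D(f)<\infty .$$
So $S_\mu\psi g_o$ is a non-zero function in $\mathcal D$. As $\psi g_o$ is outer, its inner factor is exactly $S_\mu$. Hence $S_\mu$ is a factor of $\mathcal D$. $\blacksquare$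

## 8. Atoms in nontangential position, and other spaces

Inequality (10) holds at each point $z$, so it may be integrated against any positive measure. And the atoms need not lie exactly on the radii through the zeros. This section makes both remarks precise.

**Definition.** Let $\mathcal N$ be a nonempty family of positive Borel measures on $\mathbb D$, and put
$$X_{\mathcal N}=\Big\{h\in H^2:\ \sup_{\nu\in\mathcal N}\int_{\mathbb D}E(h,z)\,d\nu(z)<\infty\Big\}.$$
An inner function $I$ is a *factor* of $X_{\mathcal N}$ if $IH^2\cap X_{\mathcal N}\ne(0)$.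

The first example is $\mathcal D$. By Lemma 1(a), take for $\mathcal N$ the measures $\nu_r$, $0<r<1$, given by $\int f\,d\nu_r=\frac1{1-r^2}\int f(r\zeta)\,dm(\zeta)$.

The second example is $\mathcal D_\alpha=\{\sum a_nz^n:\sum n^{1-\alpha}|a_n|^2<\infty\}$ for $0<\alpha<1$, with the single measure $(1-|z|^2)^{\alpha-2}dA$. Indeed, by the computation in Lemma 1(a), $\int E(h,\rho\zeta)\,dm(\zeta)=\sum|a_n|^2(1-\rho^{2n})$. With $t=\rho^2$ we get $\int E(h,z)(1-|z|^2)^{\alpha-2}dA=\sum c_n|a_n|^2$, where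
$$c_n=\int_0^1(1-t^n)(1-t)^{\alpha-2}dt=\frac1{1-\alpha}\Big(n\int_0^1t^{n-1}(1-t)^{\alpha-1}dt-1\Big)=\frac1{1-\alpha}\Big(\frac{\Gamma(\alpha)\Gamma(n+1)}{\Gamma(n+\alpha)}-1\Big)$$
for $n\ge1$, by parts; the boundary term at $t=1$ vanishes because $(1-t^n)(1-t)^{\alpha-1}\le n(1-t)^\alpha$. As $\Gamma(n+1)/\Gamma(n+\alpha)$ is asymptotic to $n^{1-\alpha}$, and each $c_n$ with $n\ge1$ is positive, $c_n\asymp n^{1-\alpha}$.

**Theorem 2.** Let $\{z_k\}\subset\mathbb D$ be a Blaschke sequence with Blaschke product $B$. Let $\lambda_k\in\mathbb T$, $m_k>0$, $C\ge1$ with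
$$|\lambda_k-z_k|\le C(1-|z_k|),\qquad C^{-1}(1-|z_k|)\le m_k\le C(1-|z_k|),$$
and let $\sigma=\sum_km_k\delta_{\lambda_k}$. There is an outer $\psi$ with $|\psi|\le1$ and $|\psi(0)|\ge\prod_k\frac{1+|z_k|}2$ such that for all $g\in H^2$, $z\in\mathbb D$:

(i) $E(S_\sigma\psi g,z)\le5C(C+2)^2E(Bg,z)$;

(ii) $E(Bg,z)\le2C(C+1)^2E(S_\sigma g,z)$.

Hence for every $X_{\mathcal N}$ (in particular for $\mathcal D$ and $\mathcal D_\alpha$, $0<\alpha<1$): $B$ is a factor $\iff$ $S_\sigma$ is a factor $\iff$ $B^nS_{M\sigma}$ is a factor for all $n,M\in\mathbb N$.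

In particular, for every $\sigma=\sum_km_k\delta_{\lambda_k}$ with $0<m_k<1$ and $\sum m_k<\infty$, $S_\sigma$ is a factor of $\mathcal D$ if and only if $\{(1-m_k)\lambda_k\}$ is a zero sequence for $\mathcal D$.

*Proof.* The measure $\sigma$ is finite since $\sum m_k\le C\sum(1-|z_k|)$. Write $s=\sum_ks_{z_k}(z)$ and, for this proof, $t=\sum_k\frac{2m_k(1-|z|^2)}{|1-\bar\lambda_kz|^2}$, so that $|S_\sigma(z)|^2=e^{-t}$.

**Step 1: moving the zeros onto the radii of the atoms.** This lets us use the multipliers of Lemma 2. Put $\rho_k=|z_k|$ and $w_k=\rho_k\lambda_k$. Then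
$$|w_k-z_k|\le|w_k-\lambda_k|+|\lambda_k-z_k|\le(C+1)(1-\rho_k)\le(C+1)|1-\bar w_kz| .$$
So $|1-\bar z_kz|\le|1-\bar w_kz|+|w_k-z_k|\le(C+2)|1-\bar w_kz|$. As $|w_k|=|z_k|$, this gives $s_{w_k}(z)\le(C+2)^2s_{z_k}(z)$.

**Step 2: inequality (i).** Let $\psi_k=\psi_{\lambda_k,\rho_k}$ (here $\rho_k=0$ is allowed). As before, $\sum\log\frac1{\psi_k(0)}\le\sum(1-\rho_k)<\infty$. Let $\psi$ be given by Lemma 3. Then $|\psi|\le1$ and $|\psi(0)|\ge\prod\frac{1+\rho_k}2$, and by Lemmas 1(c), 3, 2 and Step 1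
$$E(\psi,z)\le\min\Big(1,\frac14\sum_ks_{w_k}(z)\Big)\le(C+2)^2\min(1,s).$$
Next, $1-|S_\sigma(z)|^2\le\min(1,t)$ and $|\psi(z)|\le\min(1,|\psi_k(z)|)$. Since $m_k\le C(1-\rho_k)$, (5) gives $\frac{2m_k(1-|z|^2)}{|1-\bar\lambda_kz|^2}|\psi_k(z)|^2\le C\,s_{w_k}(z)$. Hence
$$|\psi(z)|^2(1-|S_\sigma(z)|^2)\le\min\Big(1,C\sum_ks_{w_k}(z)\Big)\le C(C+2)^2\min(1,s).$$
Put $x=E(g,z)$ and $y=|g(z)|^2\min(1,s)$. Lemma 1(c) and $(p+q)^2\le2p^2+2q^2$ give $E(\psi g,z)\le2x+2(C+2)^2y$. By Lemma 1(b),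
$$E(S_\sigma\psi g,z)\le2x+2(C+2)^2y+C(C+2)^2y\le C(C+2)^2(2x+3y)\le5C(C+2)^2E(Bg,z).$$
The last step is (9) with $\frac{3e}{e-1}<5$; note that (9) holds for any Blaschke sequence.

**Step 3: inequality (ii).** This is the easy comparison of Section 4, with constants. We have
$$|1-\bar\lambda_kz|\le|1-\bar z_kz|+|\lambda_k-z_k|\le|1-\bar z_kz|+C(1-|z_k|)\le(C+1)|1-\bar z_kz| .$$
With $1-|z_k|^2\le2(1-|z_k|)\le2Cm_k$ this gives
$$s\le\sum_k\frac{2(1-|z_k|)(C+1)^2(1-|z|^2)}{|1-\bar\lambda_kz|^2}\le C(C+1)^2t .$$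
By (4) and (3),
$$1-|B(z)|^2\le\min(1,s)\le C(C+1)^2\min(1,t)\le C(C+1)^2\frac e{e-1}(1-|S_\sigma(z)|^2)\le2C(C+1)^2(1-|S_\sigma(z)|^2),$$
as $\frac e{e-1}<2$. Lemma 1(b), applied with $B$ and with $S_\sigma$, gives (ii).

**Step 4: the equivalences.** Suppose $B$ is a factor and $0\ne Bg\in X_{\mathcal N}$ with $g\in H^2$. Let $G=\psi g\neq0$. By (i), $S_\sigma G\in X_{\mathcal N}$, so $S_\sigma$ is a factor. By (ii) applied to $G$, also $BG\in X_{\mathcal N}$. Now $S_{M\sigma}=S_\sigma^M$. For $a,b\in[0,1]$ we have $1-ab\le(1-a)+(1-b)$ and $1-a^n\le n(1-a)$, so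
$$1-|B|^{2n}|S_\sigma|^{2M}\le n(1-|B|^2)+M(1-|S_\sigma|^2).$$
Since $n+M\ge1$, Lemma 1(b) gives
$$E(B^nS_{M\sigma}G,z)\le nE(BG,z)+ME(S_\sigma G,z).$$
Hence $B^nS_{M\sigma}G\in X_{\mathcal N}$ and $B^nS_{M\sigma}$ is a factor.

If $S_\sigma$ is a factor and $0\ne S_\sigma g\in X_{\mathcal N}$, then $Bg\in X_{\mathcal N}$ by (ii), so $B$ is a factor.

If $B^nS_{M\sigma}$ is a factor and $0\ne B^nS_\sigma^Mh\in X_{\mathcal N}$, then Lemma 1(b) with the inner function $B^{n-1}S_\sigma^M$ gives $E(Bh,z)\le E(B^nS_\sigma^Mh,z)$. So $B$ is a factor, and likewise $S_\sigma$.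

**Step 5: the last assertion.** Take $z_k=(1-m_k)\lambda_k$ and $C=1$. Then $|\lambda_k-z_k|=m_k=1-|z_k|$, and the hypotheses hold. $\blacksquare$

## 9. Tangential displacement destroys the equivalence

The nontangential condition $|\lambda_k-z_k|\le C(1-|z_k|)$ in Theorem 2 cannot be dropped.

**Proposition.** There are a zero sequence $\{z_k\}$ of $\mathcal D$ and points $\lambda_k\in\mathbb T$ such that $S_\sigma$, $\sigma=\sum_k(1-|z_k|)\delta_{\lambda_k}$, is not a factor of $\mathcal D$.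

The plan is to put all zeros on one radius, where one multiplier $1-z$ handles them all, and to spread the atoms evenly over the circle.

*Proof.* **Step 1: the zero sequence.** Let $\{z_k\}$ consist of the points $\rho_n=1-4^{-n}$ with multiplicity $2^n$, $n\ge1$. Then $\sum(1-|z_k|)=\sum_n2^n4^{-n}=1$. Let $B_0$ be its Blaschke product. We show that $B_0(1-z)\in\mathcal D$. We have $|1-z|\le|1-\rho_nz|+(1-\rho_n)\le2|1-\rho_nz|$, so $|1-z|^2s_{\rho_n}(z)\le4(1-\rho_n^2)(1-|z|^2)$. By Lemma 1(b), (2) and (4),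
$$E(B_0(1-w),z)\le(1-|z|^2)+|1-z|^2\sum_ks_{z_k}(z)\le(1-|z|^2)\Big(1+4\sum_k(1-|z_k|^2)\Big).$$
By Lemma 1(a), $D(B_0(1-z))\le1+4\sum_k(1-|z_k|^2)<\infty$. Hence $\{z_k\}$ is a zero sequence.

**Step 2: the atoms, and a reduction.** For each $n\ge1$ partition $\mathbb T$ into $2^n$ dyadic arcs $J$ with $m(J)=2^{-n}$, and let $\lambda_J$ be the center of $J$. Let $\{w_k\}$ be the sequence of all $\rho_n\lambda_J$, $n\ge1$, enumerated so that $|w_k|=|z_k|$; this is possible because each modulus $\rho_n$ occurs $2^n$ times in both sequences. Let $\lambda_k=w_k/|w_k|$, let $\sigma=\sum(1-|z_k|)\delta_{\lambda_k}$, and let $B$ be the Blaschke product of $\{w_k\}$. Theorem 2(ii), applied to the sequence $\{w_k\}$ with $C=1$ and $m_k=1-|w_k|$, shows that $S_\sigma g\in\mathcal D$ implies $Bg\in\mathcal D$. So it suffices to show that $g\in H^2$ and $K:=D(Bg)<\infty$ force $g=0$.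

**Step 3: two boundary inequalities.** Their purpose is to say that $g$ is small near the points $\lambda_J$ and does not vary too much. By Lemma 1(a),(b), for all $r<1$,
$$\frac1{1-r^2}\int|g(r\zeta)|^2(1-|B(r\zeta)|^2)\,dm(\zeta)\le K,\qquad\iint\frac{|g(w)-g(r\zeta)|^2}{|w-r\zeta|^2}\,dm(w)\,dm(\zeta)\le D(g)\le K .$$
The double integral is $\frac1{1-r^2}\int E(g,r\zeta)\,dm(\zeta)$, because $\frac{P_{r\zeta}(w)}{1-r^2}=\frac1{|w-r\zeta|^2}$. Let $r\to1$. For every $L$ we have $1-|B|^2\ge1-\exp(-\sum_{k\le L}s_{w_k})$, and for $\zeta\in\mathbb T$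
$$\frac1{1-r^2}\Big(1-\exp\Big(-\sum_{k\le L}s_{w_k}(r\zeta)\Big)\Big)\to\sum_{k\le L}\frac{1-|w_k|^2}{|1-\bar w_k\zeta|^2}=\sum_{k\le L}P_{w_k}(\zeta).$$
Fatou's lemma in both inequalities, and then $L\to\infty$ by monotone convergence in the first, give
$$\int|g|^2\sum_kP_{w_k}\,dm\le K,\qquad\iint\frac{|g(w)-g(\zeta)|^2}{|w-\zeta|^2}\,dm\,dm\le K. \tag{11}$$

**Step 4: small means near the atoms.** Fix $n$, and let $g_A$ denote the mean of $g$ over an arc $A$. Let $I_J$ be the arc with center $\lambda_J$ and $m(I_J)=4^{-n}$; its half-length is $\pi4^{-n}$. On $I_J$ we have $|\zeta-\rho_n\lambda_J|\le(1+\pi)4^{-n}\le5\cdot4^{-n}$, so $P_{\rho_n\lambda_J}(\zeta)\ge\frac{4^{-n}}{25\cdot4^{-2n}}=\frac{4^n}{25}$. By Cauchy–Schwarz and (11),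
$$\sum_J|g_{I_J}|^2\le\sum_J4^n\int_{I_J}|g|^2\,dm\le25\sum_J\int|g|^2P_{\rho_n\lambda_J}\,dm\le25K .$$

**Step 5: from $I_J$ to $J$.** This step shows that the means over the much larger arcs $J$ are not much larger. Let $I_J=A_0\subset A_1\subset\dots\subset A_n=J$ be arcs with center $\lambda_J$ and $m(A_i)=2^i4^{-n}$. Let $D_J=\iint_{J\times J}\frac{|g(w)-g(\zeta)|^2}{|w-\zeta|^2}\,dm\,dm$. On $A_{i+1}\times A_{i+1}$ we have $|w-\zeta|\le2\pi m(A_{i+1})$. Hence, by Cauchy–Schwarz,
$$|g_{A_{i+1}}-g_{A_i}|^2\le\frac1{m(A_i)m(A_{i+1})}\iint_{A_i\times A_{i+1}}|g(w)-g(\zeta)|^2\,dm\,dm\le\frac{4\pi^2m(A_{i+1})}{m(A_i)}D_J=8\pi^2D_J .$$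
Adding the $n$ differences, $|g_J-g_{I_J}|\le n\sqrt{8\pi^2D_J}$. The sets $J\times J$ are disjoint for different $J$, so $\sum_JD_J\le K$ by (11). With $|g_J|^2\le2|g_{I_J}|^2+2|g_J-g_{I_J}|^2$ and Step 4,
$$\sum_J|g_J|^2\le50K+16\pi^2n^2K .$$

**Step 6: conclusion.** Let $T_ng$ be the function equal to $g_J$ on each $J$ of generation $n$, so that $2^{-n}\sum_J|g_J|^2=\|T_ng\|_{L^2}^2$. Each $T_n$ is a contraction of $L^2(\mathbb T)$, and $T_nf\to f$ uniformly for continuous $f$. By density $T_ng\to g$ in $L^2$. Therefore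
$$\|g\|^2=\lim_{n\to\infty}2^{-n}\sum_J|g_J|^2\le\lim_{n\to\infty}2^{-n}(50+16\pi^2n^2)K=0,$$
so $g=0$. Hence $\{w_k\}$ is not a zero sequence for $\mathcal D$, and by Step 2 $S_\sigma$ is not a factor of $\mathcal D$. $\blacksquare$
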